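\title{A family of linear relations among Ohno sums of multiple zeta values}

\begin{abstract}
The Ohno sum $\mathcal{O}(\boldsymbol{k})$ is the generating series of the sums of multiple zeta values obtained by distributing extra weight over the components of an index $\boldsymbol{k}$. For $s\ge3$ and $n\ge0$ we express the Ohno sum of the shuffle product of $(s)$ with $\{3\}^n$ as an alternating sum of Ohno sums of indices built from blocks $(1,2)$, and we show that the same alternating sum vanishes for $s\le2$. Ohno's relation turns this statement into the case $d=3$ of a formula for the shuffle product of $(s)$ with $\{d\}^n$, valid for all $d\ge2$. That formula is proved without Ohno's relation, from a summation identity for second divided differences.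
\end{abstract}

\section{Introduction}

\subsection*{Ohno sums}
An \emph{index} is a finite sequence $\boldsymbol{k}=(k_1,\dots,k_r)$ of positive integers. We also regard it as a word whose \emph{letters} are the $k_i$. Its depth is $r$, and its weight is $\mathrm{wt}(\boldsymbol{k})=k_1+\dots+k_r$. The index is \emph{admissible} if $k_r\ge2$ or $r=0$, and then the multiple zeta value
\[
\zeta(k_1,\dots,k_r)=\sum_{1\le m_1<\cdots<m_r}\frac{1}{m_1^{k_1}\cdots m_r^{k_r}}
\]
converges, since it is at most $\sum_{m}(1+\log m)^{r-1}m^{-2}$ when $r\ge1$. For an admissible index $\boldsymbol{k}$ of depth $r$ and an integer $m\ge0$, the \emph{Ohno sums} are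
\[
\mathcal{O}_m(\boldsymbol{k})=\sum_{\substack{e_1,\dots,e_r\ge0\\ e_1+\dots+e_r=m}}\zeta(k_1+e_1,\dots,k_r+e_r),
\qquad
\mathcal{O}(\boldsymbol{k})=\sum_{m\ge0}\mathcal{O}_m(\boldsymbol{k})X^m\in\mathbb{R}[[X]],
\]
and $\mathcal{O}$ is extended $\mathbb{Q}$-linearly to formal combinations of admissible indices. Thus $\mathcal{O}_0(\boldsymbol{k})=\zeta(\boldsymbol{k})$, and $\mathcal{O}_m(\boldsymbol{k})$ adds $m$ units of weight to $\boldsymbol{k}$ in all possible ways. One linear relation among the series $\mathcal{O}(\boldsymbol{k})$ is an infinite family of linear relations among multiple zeta values, one for each power of $X$.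

The series $\mathcal{O}(\boldsymbol{k})$ is a deformation of the sum that defines $\zeta(\boldsymbol{k})$. For a letter $a\ge1$, a position $l\ge1$ and $|X|<1$ put
\[
w_a(l)=\frac{1}{l^{a-1}(l-X)}=\sum_{e\ge0}\frac{X^e}{l^{a+e}}.
\]
Multiplying these expansions gives
\begin{equation}\label{eq:positions}
\mathcal{O}(k_1,\dots,k_r)=\sum_{1\le m_1<\cdots<m_r}w_{k_1}(m_1)\cdots w_{k_r}(m_r)\qquad(|X|<1),
\end{equation}
and the expanded series converges absolutely, being bounded by $(1-|X|)^{-r}\zeta(\boldsymbol{k})$. So an Ohno sum places the letters of $\boldsymbol{k}$, in order, at increasing positions, and a letter $a$ at position $l$ contributes the factor $w_a(l)$.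

\subsection*{Duality}
Encode an index $(k_1,\dots,k_r)$ as the word $\mathsf{y}\mathsf{x}^{k_1-1}\cdots\mathsf{y}\mathsf{x}^{k_r-1}$. Nonempty admissible indices correspond to the words that begin with $\mathsf{y}$ and end with $\mathsf{x}$. Reversing such a word and exchanging $\mathsf{x}$ and $\mathsf{y}$ gives a word of the same kind; its index is the \emph{dual index} $\boldsymbol{k}^\dagger$. Ohno's relation \cite{Ohno} states that
\begin{equation}\label{eq:ohno}
\mathcal{O}_m(\boldsymbol{k})=\mathcal{O}_m(\boldsymbol{k}^\dagger)\qquad\text{for every admissible }\boldsymbol{k}\text{ and every }m\ge0 .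
\end{equation}
Write $\{\boldsymbol{w}\}^i$ for the string $\boldsymbol{w}$ repeated $i$ times, so that $\{1,2\}^i=(1,2,\dots,1,2)$ has depth $2i$. The index $(3)$ is the word $\mathsf{yxx}$ and $(1,2)$ is the word $\mathsf{yyx}$, so $\{3\}^n$ and $\{1,2\}^n$ are dual and have the same Ohno sum.

\subsection*{The problem}
What happens to the equality $\mathcal{O}(\{3\}^n)=\mathcal{O}(\{1,2\}^n)$ when one more letter $s$ is inserted? The shuffle product $\mathbin{\sqcup\!\sqcup}$ of two indices is the formal sum, with multiplicity, of all interleavings that preserve the order within each index. We need only the case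
\[
(s)\mathbin{\sqcup\!\sqcup}\{d\}^n=\sum_{i+k=n}(\{d\}^i,s,\{d\}^k).
\]
Duality applied to $(\{3\}^k,s,\{3\}^i)$ gives $(\{1,2\}^i,\{1\}^{s-2},2,\{1,2\}^k)$: it transforms the letter $s$ together with the threes. One may ask instead for a partial duality, which replaces each $3$ by $(1,2)$ and leaves $s$ alone. The first guess is that $\mathcal{O}((s)\mathbin{\sqcup\!\sqcup}\{3\}^n)$ equals $\sum_{i+k=n}\mathcal{O}(\{1,2\}^i,s,\{1,2\}^k)$. This guess needs correction terms. For $n\ge0$ and $s\in\mathbb{Z}$ define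
\begin{align*}
\mathcal{R}_{n,s}
&=\sum_{\substack{ i+j+k=n \\ a_{0}+\cdots+a_{j}=s+3j \\ a_{0},\ldots,a_{j-1}\ge2,\ a_j\ge3 }}(-1)^{j}\, \mathcal{O}(\{1,2\}^{i},a_{0},\ldots,a_{j},\{1,2\}^{k})\\
&\quad+\sum_{\substack{ i+j+k=n-1 \\ a_{0}+\cdots+a_{j}=s+3j \\ a_{0},\ldots,a_{j}\ge2 }}(-1)^{j}\, \mathcal{O}(\{1,2\}^{i},1,a_{0},\ldots,a_{j},2,\{1,2\}^{k}),
\end{align*}
where $i,j,k\ge0$, the $a_\nu$ are integers, the condition in the first sum reads $a_0\ge3$ when $j=0$, and an empty sum is $0$. Both sums are finite, and every index in them is admissible of weight $s+3n$. For $s\ge3$ the terms of the first sum with $j=0$ form the first guess. The problem, which comes from the paper of Hirose, Murahara, Onozuka and Sato \cite{HMOS}, is to decide whether $\mathcal{O}((s)\mathbin{\sqcup\!\sqcup}\{3\}^n)=\mathcal{R}_{n,s}$ for all $s\ge3$ and $n\ge0$. The answer is yes.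

\begin{theorem}\label{thm:three}
Let $n\ge0$ and $s\in\mathbb{Z}$. Then $\mathcal{R}_{n,s}=\mathcal{O}((s)\mathbin{\sqcup\!\sqcup}\{3\}^n)$ if $s\ge3$, and $\mathcal{R}_{n,s}=0$ if $s\le2$.
\end{theorem}

\begin{example}\label{ex:small}
For $n=0$ and $s\ge3$ both sides are $\mathcal{O}(s)$. For $n=1$ and $s=3$ the theorem reads
\[
2\,\mathcal{O}(3,3)=\mathcal{O}(1,2,3)+\mathcal{O}(3,1,2)-\mathcal{O}(2,4)-\mathcal{O}(3,3)+\mathcal{O}(1,3,2).
\]
The indices $(1,2,3)$ and $(3,1,2)$ are self-dual, while $(3,3)^\dagger=(1,2,1,2)$, $(2,4)^\dagger=(1,1,2,2)$ and $(1,3,2)^\dagger=(2,1,3)$. No two of the five indices are dual, so the relation is not obtained by applying \eqref{eq:ohno} term by term. The three correction terms do not cancel: with $H_m=1+\frac12+\dots+\frac1m$, the bounds $\sum_{l>m}l^{-2}<\frac1m$ and $H_{m-1}<m$ give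
\[
\zeta(1,3,2)<\sum_{m\ge2}\frac{H_{m-1}}{m^4}<\sum_{m\ge2}\frac1{m^3}\le\zeta(3,3).
\]
So the first guess already fails here at $X=0$.
\end{example}

The condition $s\ge3$ in the problem cannot be weakened. For $s=2$ the series $\mathcal{O}((2)\mathbin{\sqcup\!\sqcup}\{3\}^n)$ has positive coefficients while $\mathcal{R}_{n,2}=0$, and for $s=1$ the shuffle product contains the non-admissible index $(\{3\}^n,1)$. The vanishing for $s\le2$ is not vacuous: for instance $\mathcal{R}_{1,2}=\mathcal{O}(1,2,2)-\mathcal{O}(2,3)$, which is $0$ by \eqref{eq:ohno} because $(2,3)^\dagger=(1,2,2)$.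

\subsection*{The formula for general $d$}
Theorem~\ref{thm:three} will follow from a formula in which $3$ is replaced by any $d\ge2$. For $d\ge2$, $n\ge0$ and $s\in\mathbb{Z}$ define
\begin{align*}
\mathcal{S}^{(d)}_{n,s}&=\sum_{i+j+k=n}(-1)^j\sum_{\boldsymbol{c}}\mathcal{O}(\{d\}^i,1,\boldsymbol{c},2,\{d\}^k)\\
&\quad+\sum_{i+j+k=n-1}(-1)^j\sum_{a,b,\boldsymbol{c}}\mathcal{O}(\{d\}^i,a,\boldsymbol{c},b,\{d\}^k).
\end{align*}
Here $i,j,k\ge0$, and $\boldsymbol{c}$ runs over the words (the empty word included) in the letters $1,\dots,d-1$ that have exactly $j$ letters $\ge2$. In the first sum $\mathrm{wt}(\boldsymbol{c})=s-3+dj$. In the second sum $a\ge2$, $b\ge3$, $a+b\le d+2$ and $a+\mathrm{wt}(\boldsymbol{c})+b=s+d(j+1)$. The sums are finite because the weight of $\boldsymbol{c}$ is prescribed, and all indices are admissible because they end in $2$, in $b$, or in $d$.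

\begin{theorem}\label{thm:d}
Let $d\ge2$, $n\ge0$ and $s\in\mathbb{Z}$. Then $\mathcal{S}^{(d)}_{n,s}=\mathcal{O}((s)\mathbin{\sqcup\!\sqcup}\{d\}^n)$ if $s\ge3$, and $\mathcal{S}^{(d)}_{n,s}=0$ if $s\le2$.
\end{theorem}

The proof of Theorem~\ref{thm:d} does not use Ohno's relation. For $n=0$ and $s\ge3$ the theorem says $\mathcal{O}(\{1\}^{s-2},2)=\mathcal{O}(s)$, which is a case of \eqref{eq:ohno}. For $d=2$ the second sum is empty, $j=0$ and $\boldsymbol{c}=\{1\}^{s-3}$; the theorem is then the sum over $i+k=n$ of the cases $\mathcal{O}(\{2\}^i,\{1\}^{s-2},2,\{2\}^k)=\mathcal{O}(\{2\}^k,s,\{2\}^i)$ of \eqref{eq:ohno}.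

Section~\ref{sec:dual} deduces Theorem~\ref{thm:three} from Theorem~\ref{thm:d}. Section~\ref{sec:telescope} shows the mechanism behind Theorem~\ref{thm:d} on the identity $\zeta(\{1\}^{s-2},2)=\zeta(s)$. Section~\ref{sec:divided} turns the mechanism into a summation formula attached to an arbitrary function $\xi$ of quadratic growth, and Section~\ref{sec:generating} shows that Theorem~\ref{thm:d} is this formula for one choice of $\xi$.

\section{Dualizing the blocks $(1,2)$}\label{sec:dual}

In \eqref{eq:positions} a string $\{d\}^i$ has a generating function that is a product over positions: each position carries the letter $d$ or nothing. A string $\{1,2\}^i$ has no such product, since the letter at one position depends on the letters before it. We therefore dualize every index in $\mathcal{R}_{n,s}$; the outer blocks become strings of threes, as on the other side of the identity. This is the only place where Ohno's relation is used.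

\begin{proof}[Proof of Theorem~\ref{thm:three} from Theorem~\ref{thm:d}]
We show $\mathcal{R}_{n,s}=\mathcal{S}^{(3)}_{n,s}$ for all $n\ge0$ and $s\in\mathbb{Z}$. Reversing and exchanging letters sends a concatenation of words to the concatenation of the images in the opposite order. It sends $\mathsf{yyx}$ to $\mathsf{yxx}$, it sends $\mathsf{y}\mathsf{x}^{a-1}$ to $\mathsf{y}^{a-1}\mathsf{x}$, and for $a\ge2$ the word $\mathsf{y}^{a-1}\mathsf{x}$ encodes $(\{1\}^{a-2},2)$. We also use that a word in the letters $1,2$ with exactly $j$ twos is written uniquely as $(\{1\}^{n_j},2,\{1\}^{n_{j-1}},2,\dots,2,\{1\}^{n_0})$ with $n_0,\dots,n_j\ge0$.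

\emph{First sum.} The word $(\mathsf{yyx})^i\,\mathsf{y}\mathsf{x}^{a_0-1}\cdots\mathsf{y}\mathsf{x}^{a_j-1}\,(\mathsf{yyx})^k$ is sent to the word $(\mathsf{yxx})^k\,\mathsf{y}^{a_j-1}\mathsf{x}\cdots\mathsf{y}^{a_0-1}\mathsf{x}\,(\mathsf{yxx})^i$. Since $a_j\ge3$, the middle part begins with the letter $1$, and
\[
(\{1,2\}^i,a_0,\dots,a_j,\{1,2\}^k)^\dagger=(\{3\}^k,1,\boldsymbol{c},2,\{3\}^i),
\]
where $\boldsymbol{c}$ has $j$ twos and $n_j=a_j-3$, $n_\nu=a_\nu-2$ for $\nu<j$. The inequalities on the $a_\nu$ say that all $n_\nu\ge0$, and $\sum_\nu a_\nu=s+3j$ says that $\boldsymbol{c}$ has $s+3j-2(j+1)-1=s+j-3$ ones, that is, $\mathrm{wt}(\boldsymbol{c})=s-3+3j$. So $(a_0,\dots,a_j)\mapsto\boldsymbol{c}$ is a bijection onto the words in the first sum of $\mathcal{S}^{(3)}_{n,s}$.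

\emph{Second sum.} The word $(\mathsf{yyx})^i\,\mathsf{y}\,\mathsf{y}\mathsf{x}^{a_0-1}\cdots\mathsf{y}\mathsf{x}^{a_j-1}\,\mathsf{yx}\,(\mathsf{yyx})^k$ is sent to the word $(\mathsf{yxx})^k\,\mathsf{yx}\,\mathsf{y}^{a_j-1}\mathsf{x}\cdots\mathsf{y}^{a_0-1}\mathsf{x}\,\mathsf{x}\,(\mathsf{yxx})^i$. The extra $\mathsf{x}$ raises the last $2$ of the middle part to $3$, so
\[
(\{1,2\}^i,1,a_0,\dots,a_j,2,\{1,2\}^k)^\dagger=(\{3\}^k,2,\boldsymbol{c},3,\{3\}^i),
\]
where $\boldsymbol{c}$ has $j$ twos and $n_\nu=a_\nu-2$ for all $\nu$. Now $\boldsymbol{c}$ runs bijectively over the words with $j$ twos and $s+j-2$ ones, that is, with $2+\mathrm{wt}(\boldsymbol{c})+3=s+3(j+1)$. For $d=3$ the only pair with $a\ge2$, $b\ge3$, $a+b\le5$ is $(a,b)=(2,3)$, so these are the words in the second sum of $\mathcal{S}^{(3)}_{n,s}$.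

By \eqref{eq:ohno}, and after exchanging the names of $i$ and $k$, we get $\mathcal{R}_{n,s}=\mathcal{S}^{(3)}_{n,s}$.
\end{proof}

\section{Two telescoping sums}\label{sec:telescope}

The smallest case of Theorem~\ref{thm:d} is $n=0$ at $X=0$, namely $\zeta(\{1\}^{s-2},2)=\zeta(s)$ for $s\ge3$. Multiply by $z^{s-3}$ and sum over $s$. On the left, let $p<q$ be the positions of the first and the last letter; each position between them carries a letter $1$, marked by $z$, or nothing. The claim becomes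
\begin{equation}\label{eq:smallest}
\sum_{1\le p<q}\frac{1}{pq^2}\prod_{p<l<q}\Bigl(1+\frac zl\Bigr)=\sum_{q\ge1}\frac{1}{q^2(q-z)} .
\end{equation}
For $|z|\le\frac14$ both sides are absolutely convergent power series in $z$, since the product is at most $(q/p)^{1/4}$ in absolute value. The general case will have the same shape: a double sum whose terms contain a product over the interval between $p$ and $q$ must be reduced to a single sum without products.

Let $\kappa_1,\kappa_2,\dots$ be complex numbers and put $W(p,q)=\prod_{p<l<q}\kappa_l$ for $0\le p<q$, the empty product being $1$. The product telescopes when the left end of the interval moves, and also when both ends move together: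
\begin{align}
(\kappa_p-1)\,W(p,q)&=W(p-1,q)-W(p,q),\label{eq:row}\\
(\kappa_q-\kappa_p)\,W(p,q)&=W(p,q+1)-W(p-1,q).\label{eq:diagonal}
\end{align}
Either identity alone leaves the initial products $\kappa_1\cdots\kappa_j$ as boundary terms, and these cannot appear in an answer like the right side of \eqref{eq:smallest}. But \eqref{eq:row} and \eqref{eq:diagonal} produce them with opposite signs, so a suitable combination removes them.

\begin{lemma}\label{lem:telescope}
Let $N\ge1$ and $\kappa_1,\dots,\kappa_N\in\mathbb{C}$, and for $1\le p<q\le N$ put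
\[
T(p,q)=\frac{\kappa_q-\kappa_p}{q-p}+\frac{\kappa_q(\kappa_p-1)}{q}.
\]
Then
\[
\sum_{1\le p<q\le N}T(p,q)\prod_{p<l<q}\kappa_l=\sum_{j=1}^N\frac1j\Bigl(\prod_{l=N-j+1}^N\kappa_l-\kappa_j\Bigr).
\]
\end{lemma}

\begin{proof}
Sum the first part of $T$ along the diagonals $q-p=j$. With $V(p)=W(p,p+j+1)$, identity \eqref{eq:diagonal} reads $(\kappa_{p+j}-\kappa_p)W(p,p+j)=V(p)-V(p-1)$, and the sum over $1\le p\le N-j$ is $V(N-j)-V(0)$. The first part therefore contributes
\[
\sum_{j=1}^N\frac1j\Bigl(\prod_{l=N-j+1}^N\kappa_l-\prod_{l=1}^j\kappa_l\Bigr),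
\]
where the added term $j=N$ is $0$. Sum the second part of $T$ over $p$ with $q$ fixed. By \eqref{eq:row}, $\sum_{p=1}^{q-1}(\kappa_p-1)W(p,q)=W(0,q)-1$, so the second part contributes
\[
\sum_{q=1}^N\frac1q\Bigl(\prod_{l=1}^q\kappa_l-\kappa_q\Bigr),
\]
where the added term $q=1$ is $0$. In the sum of the two contributions the initial products cancel.
\end{proof}

The cancellation would work with any coefficients $c_j$ in place of $1/j$. The choice $1/j$ is made because of the values that $T$ then takes. For $\kappa_l=1+z/l$,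
\[
T(p,q)=-\frac{z}{pq}+\Bigl(1+\frac zq\Bigr)\frac{z}{pq}=\frac{z^2}{pq^2},
\]
which is $z^2$ times the coefficient in \eqref{eq:smallest}. Lemma~\ref{lem:telescope} gives
\begin{equation}\label{eq:smallfinite}
z^2\sum_{1\le p<q\le N}\frac1{pq^2}\prod_{p<l<q}\Bigl(1+\frac zl\Bigr)=\sum_{j=1}^N\frac1j\prod_{l=N-j+1}^N\Bigl(1+\frac zl\Bigr)-\sum_{j=1}^N\Bigl(\frac1j+\frac z{j^2}\Bigr).
\end{equation}
One difficulty remains. The final products are still present, and for $z>0$ each of the two sums on the right is at least $H_N$ and diverges, so we cannot let $N\to\infty$ in them separately. The remedy is a second sequence for which the final products can be summed exactly. For $\kappa_l=\frac{l}{l-z}=1+\frac{z}{l-z}$ with $z\notin\{1,\dots,N\}$,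
\[
T(p,q)=-\frac{z}{(p-z)(q-z)}+\frac{1}{q-z}\cdot\frac{z}{p-z}=0,
\]
and Lemma~\ref{lem:telescope} gives
\begin{equation}\label{eq:exact}
\sum_{j=1}^N\frac1j\prod_{l=N-j+1}^N\frac{l}{l-z}=\sum_{j=1}^N\frac1{j-z}.
\end{equation}
The two sequences are close: $1+\frac zl=\frac{l}{l-z}\bigl(1-\frac{z^2}{l^2}\bigr)$. If the first sum on the right of \eqref{eq:smallfinite} may be replaced by the left side of \eqref{eq:exact} with an error tending to $0$, then the right side of \eqref{eq:smallfinite} tends to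
\[
\sum_{j\ge1}\Bigl(\frac1{j-z}-\frac1j-\frac z{j^2}\Bigr)=\sum_{j\ge1}\frac{z^2}{j^2(j-z)},
\]
and \eqref{eq:smallest} follows for $z\ne0$. The error is estimated in the proof of Proposition~\ref{prop:sum}, of which \eqref{eq:smallest} is a special case.

\section{A summation formula for second divided differences}\label{sec:divided}

The argument of Section~\ref{sec:telescope} used two properties of $\kappa_l=1+z/l$: it has the form $\frac{l}{l-z}\bigl(1-\frac{\eta}{\xi_l}\bigr)$ with $\sum_l|\eta/\xi_l|<\infty$, and $T(p,q)$ is divisible by $\eta$. There $\xi_l=l^2$ and $\eta=z^2$ were values of the same function $t^2$. We now show that the second property holds for every function, and that the quotient is a divided difference.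

Let $f$ be a function defined at the distinct points $p,q,z$. Its first and second \emph{divided differences} are
\[
f[p,z]=\frac{f(p)-f(z)}{p-z},\qquad f[p,q,z]=\frac{f[q,z]-f[p,z]}{q-p}.
\]
Both are linear in $f$. Fix $z\in\mathbb{C}\setminus\mathbb{Z}_{\ge1}$ and a function $\xi\colon\{z\}\cup\mathbb{Z}_{\ge1}\to\mathbb{C}$ with $\xi(l)\ne0$ for $l\ge1$, and put
\begin{equation}\label{eq:kappa}
\kappa_l=\frac{l\,\xi[l,z]}{\xi(l)}=\frac{l}{l-z}\Bigl(1-\frac{\xi(z)}{\xi(l)}\Bigr).
\end{equation}

\begin{lemma}\label{lem:T}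
For the sequence \eqref{eq:kappa} and $1\le p<q$,
\[
T(p,q)=\xi(z)\,\frac{p\,\xi[p,q,z]}{\xi(p)\,\xi(q)}.
\]
\end{lemma}

\begin{proof}
Write $\kappa_l=lh_l$. Then
\[
T(p,q)=\frac{qh_q-ph_p-(q-p)h_q}{q-p}+p\,h_ph_q=\frac{p}{q-p}\bigl(h_q-h_p+(q-p)h_ph_q\bigr).
\]
Put $\eta=\xi(z)$ and $\delta_l=\xi[l,z]$, so that $h_l=\delta_l/\xi(l)$ and $\xi(l)=\eta+(l-z)\delta_l$. Then
\begin{align*}
\xi(p)\xi(q)\bigl(h_q-h_p+(q-p)h_ph_q\bigr)&=\delta_q\,\xi(p)-\delta_p\,\xi(q)+(q-p)\delta_p\delta_q\\
&=\eta(\delta_q-\delta_p)+\delta_p\delta_q\bigl((p-z)-(q-z)+(q-p)\bigr)\\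
&=\eta(\delta_q-\delta_p),
\end{align*}
and $\delta_q-\delta_p=(q-p)\,\xi[p,q,z]$.
\end{proof}

\begin{proposition}\label{prop:sum}
Let $|z|\le\frac14$, and let $\xi\colon\{z\}\cup\mathbb{Z}_{\ge1}\to\mathbb{C}$ satisfy $\xi(z)\ne0$ and $|\xi(l)|\ge\frac12l^2$ for all $l\ge1$. With $\kappa_l$ as in \eqref{eq:kappa},
\[
\lim_{N\to\infty}\ \sum_{1\le p<q\le N}\frac{p\,\xi[p,q,z]}{\xi(p)\,\xi(q)}\prod_{p<l<q}\kappa_l=\sum_{q\ge1}\frac1{(q-z)\,\xi(q)}.
\]
\end{proposition}

\begin{proof}
Put $\eta=\xi(z)$ and let $\Sigma_N$ be the finite double sum. By Lemmas~\ref{lem:telescope} and~\ref{lem:T}, and since $\frac{\kappa_j}{j}=\frac1{j-z}-\frac{\eta}{(j-z)\xi(j)}$,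
\[
\eta\,\Sigma_N=\sum_{j=1}^N\frac1j\prod_{l=N-j+1}^N\kappa_l-\sum_{j=1}^N\frac1{j-z}+\eta\sum_{j=1}^N\frac1{(j-z)\xi(j)}.
\]
Replace the middle sum by the left side of \eqref{eq:exact}. With $i=N-j+1$ this gives
\[
\eta\,\Sigma_N=\eta\sum_{j=1}^N\frac1{(j-z)\xi(j)}+\varepsilon_N,\qquad
\varepsilon_N=\sum_{j=1}^N\frac1j\prod_{l=i}^N\frac{l}{l-z}\cdot\biggl[\prod_{l=i}^N\Bigl(1-\frac\eta{\xi(l)}\Bigr)-1\biggr].
\]
The single series converges because its terms are $O(j^{-3})$. As $\eta\ne0$, it remains to prove $\varepsilon_N\to0$.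

For $0\le x\le\frac14$ we have $\frac1{1-x}=1+\frac{x}{1-x}\le e^{4x/3}$. Hence $\bigl|\frac{l}{l-z}\bigr|\le e^{1/(3l)}$, and from $\sum_{l=i}^N\frac1l\le1+\log\frac Ni$ we get
\[
\Bigl|\prod_{l=i}^N\frac{l}{l-z}\Bigr|\le e^{1/3}\Bigl(\frac Ni\Bigr)^{1/3}\le2\Bigl(\frac Ni\Bigr)^{1/3}.
\]
For the bracket let $\sigma=\sum_{l=i}^N|\eta/\xi(l)|$. Since $l^{-2}\le\frac{2}{l(l+1)}$ and $N+1-i=j$,
\[
\sigma\le2|\eta|\sum_{l=i}^N\frac1{l^2}\le4|\eta|\Bigl(\frac1i-\frac1{N+1}\Bigr)=\frac{4|\eta|\,j}{i(N+1)},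
\]
and in particular $\sigma\le4|\eta|$. Expanding the product shows that the bracket is at most $\prod_{l=i}^N(1+|\eta/\xi(l)|)-1\le e^\sigma-1\le\sigma e^\sigma$ in absolute value, hence at most $Cj/(iN)$ with $C=4|\eta|e^{4|\eta|}$. The factor $j$ cancels against $1/j$, and
\[
|\varepsilon_N|\le\sum_{i=1}^N2\Bigl(\frac Ni\Bigr)^{1/3}\frac{C}{iN}\le2C\,N^{-2/3}\sum_{i\ge1}i^{-4/3}\longrightarrow0 .\qedhere
\]
\end{proof}

For $\xi(t)=t^2$ and $0<|z|\le\frac14$ we have $\xi[l,z]=l+z$, $\kappa_l=1+z/l$ and $\xi[p,q,z]=1$, and the proposition is \eqref{eq:smallest}.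

\begin{remark}
The bound on $|z|$ keeps the exponent of $N/i$ below $1$, so that the gain $1/N$ from the bracket wins. Linear growth of $\xi$ is not enough, even when both sides converge: for $\xi(t)=t$ and $0<z\le\frac14$ the left side is $0$ because $\xi[p,q,z]=0$, while the right side $\sum_q\frac{1}{q(q-z)}$ is positive.
\end{remark}

\section{Generating functions and the proof of Theorem~\ref{thm:d}}\label{sec:generating}

Fix $d\ge2$. We mark $n$ by $Y^n$ and $s$ by $z^{s-3}$, write the generating functions of both sides of Theorem~\ref{thm:d} as sums of products over positions, and recognize them as the two sides of Proposition~\ref{prop:sum} up to a common factor.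

\subsection*{Products over positions}
An index in $\mathcal{S}^{(d)}_{n,s}$ has two distinguished letters, $(1,2)$ or $(a,b)$, at positions $p<q$. Outside $[p,q]$ a position carries $d$ or nothing, and between $p$ and $q$ it carries one of $1,\dots,d-1$ or nothing. Accordingly, define the outer, middle and end factors
\begin{align*}
A(l)&=1+Yw_d(l),\\
M(l)&=1+z\,w_1(l)-\sum_{a=2}^{d-1}Yz^{a-d}\,w_a(l),\\
E(p,q)&=w_1(p)w_2(q)+\sum_{\substack{a\ge2,\ b\ge3\\a+b\le d+2}}Yz^{a+b-d-3}\,w_a(p)w_b(q),
\end{align*}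
and the series
\begin{align*}
F&=\sum_{1\le p<q}\ \prod_{l<p}A(l)\cdot E(p,q)\prod_{p<l<q}M(l)\cdot\prod_{l>q}A(l),\\
G&=\sum_{q\ge1}\ \prod_{l\ne q}A(l)\cdot\frac1{q(q-z)(q-X)}.
\end{align*}
Negative powers of $z$ occur in $M$ and $E$, always together with a factor $Y$. This is why we work analytically, at points where $|Y|$ is small compared with $|z|$. It suffices to consider the torus
\begin{equation}\label{eq:torus}
|z|=\tfrac14,\qquad|X|=\tfrac18,\qquad|Y|=4^{-d-1}.
\end{equation}

\begin{lemma}\label{lem:expand}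
Let $f(m,n,s)$ be the coefficient of $X^m$ in $\mathcal{S}^{(d)}_{n,s}$. Let $g(m,n,s)$ be the coefficient of $X^m$ in $\mathcal{O}((s)\mathbin{\sqcup\!\sqcup}\{d\}^n)$ if $s\ge3$, and $0$ if $s\le2$. On the torus \eqref{eq:torus} the series $F$ and $G$ converge absolutely, and
\[
F=\sum_{m,n\ge0,\ s\in\mathbb{Z}}f(m,n,s)X^mY^nz^{s-3},\qquad G=\sum_{m,n\ge0,\ s\in\mathbb{Z}}g(m,n,s)X^mY^nz^{s-3},
\]
where both triple series converge absolutely.
\end{lemma}

\begin{proof}
\emph{Convergence.} Expand every $w_a(l)$ in powers of $X$ and multiply out all products; recall that $\prod_l(1+u_l)=\sum_S\prod_{l\in S}u_l$, summed over finite sets $S$, when $\sum_l|u_l|<\infty$. The sum of the absolute values of all terms in the expansion of $F$ is the series $\bar F$ obtained from $F$ by replacing $X,Y,z$ by their absolute values and the minus sign in $M$ by a plus sign. Mark the factors of $\bar F$ by a bar. From $l-\frac18\ge\frac78l$ we get $\bar w_a(l)\le\frac87l^{-a}$. Since $d\ge2$, this gives $\bar A(l)\le1+l^{-2}$.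 Since $|Y||z|^{a-d}=4^{-a-1}$ and $\sum_{a\ge2}4^{-a-1}=\frac1{48}$, it gives $\bar M(l)\le1+\frac2{7l}+l^{-2}$. Since $|Y||z|^{a+b-d-3}=4^{2-a-b}\le1$, it gives $\bar E(p,q)\le C/(pq^2)$ with $C$ depending only on $d$. Using $1+x\le e^x$ and $\sum_{p<l<q}\frac1l\le\log\frac qp$, we obtain
\[
\bar F\le Ce^{\zeta(2)}\sum_{p<q}\frac1{pq^2}\Bigl(\frac qp\Bigr)^{2/7}\le Ce^{\zeta(2)}\sum_{p\ge1}p^{-9/7}\sum_{q\ge1}q^{-12/7}<\infty .
\]
For $G$ expand also $\frac1{q(q-z)}=\sum_{s\ge3}z^{s-3}q^{1-s}$; the sum of the absolute values is at most $e^{\zeta(2)}\sum_q\frac{1}{q(q-1/4)(q-1/8)}<\infty$. The expanded series may thus be rearranged freely.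

\emph{The coefficients of $F$.} Before the expansion in $X$, a term of $F$ consists of a pair $p<q$, a term of $E(p,q)$, and, for finitely many other positions $l$, a term other than $1$ of $A(l)$ or $M(l)$. Reading the subscripts of the factors $w$ by increasing position gives an index $(\{d\}^i,1,\boldsymbol{c},2,\{d\}^k)$ or $(\{d\}^i,a,\boldsymbol{c},b,\{d\}^k)$, together with positions $m_1<\dots<m_r$ for its letters. Conversely, the data $i$, $k$, $\boldsymbol{c}$, the pair of distinguished letters and the positions determine the term. By \eqref{eq:positions}, the sum over the positions is the Ohno sum of the index times a signed monomial in $Y$ and $z$. Let $\boldsymbol{c}$ have $j$ letters $\ge2$. The sign is $(-1)^j$. A letter $1$ of $\boldsymbol{c}$ contributes $z^1$ and a letter $\alpha\ge2$ contributes $z^{\alpha-d}$, so $\boldsymbol{c}$ contributes $z^{\mathrm{wt}(\boldsymbol{c})-dj}$. For the pair $(1,2)$ the monomial is $Y^{i+j+k}z^{\mathrm{wt}(\boldsymbol{c})-dj}$, which equals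 $Y^nz^{s-3}$ exactly when $i+j+k=n$ and $\mathrm{wt}(\boldsymbol{c})=s-3+dj$. For a pair $(a,b)$ it is $Y^{i+j+k+1}z^{\mathrm{wt}(\boldsymbol{c})-dj+a+b-d-3}$, which equals $Y^nz^{s-3}$ exactly when $i+j+k=n-1$ and $a+\mathrm{wt}(\boldsymbol{c})+b=s+d(j+1)$. These are the conditions that define $\mathcal{S}^{(d)}_{n,s}$.

\emph{The coefficients of $G$.} We have $\frac1{q(q-z)(q-X)}=\sum_{s\ge3}z^{s-3}w_s(q)$. A term of $G$ places a distinguished letter $s\ge3$ at $q$, the letter $d$ at $i$ positions below $q$ and at $k$ positions above $q$, with monomial $Y^{i+k}z^{s-3}$. The coefficient of $Y^nz^{s-3}$ is $\sum_{i+k=n}\mathcal{O}(\{d\}^i,s,\{d\}^k)$ for $s\ge3$, and no negative power of $z$ occurs.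
\end{proof}

\subsection*{The function $\xi$}
The outer products in $F$ and $G$ differ from the full product $\Pi=\prod_{l\ge1}A(l)$ by finitely many factors, so we pull $\Pi$ out of both series. In $G$ this leaves the terms $\frac{1}{(q-z)\,q(q-X)A(q)}$. Comparing with the right side of Proposition~\ref{prop:sum} forces $\xi(l)=l(l-X)A(l)$, that is,
\[
\xi(t)=t(t-X)+Y\,t^{2-d}.
\]
The middle and end factors then turn out to be the divided differences of this $\xi$.

\begin{lemma}\label{lem:xi}
On the torus \eqref{eq:torus}, for $l\ge1$ and $1\le p<q$,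
\[
A(l)=\frac{\xi(l)}{l(l-X)},\qquad M(l)=\frac{\xi[l,z]}{l-X},\qquad E(p,q)=\frac{\xi[p,q,z]}{(p-X)\,q(q-X)}.
\]
Moreover $|\xi(l)|\ge\frac12l^2$ and $\xi(z)\ne0$.
\end{lemma}

\begin{proof}
The first formula is $\frac{Yl^{2-d}}{l(l-X)}=Yw_d(l)$. For the other two we compute divided differences of powers. For $t^2$ they are $l+z$ and $1$; for $t$ they are $1$ and $0$. For $\varphi_r(t)=t^{-r}$ with $r\ge0$ we claim
\[
\varphi_r[l,z]=-\sum_{\lambda+\nu=r+1}l^{-\lambda}z^{-\nu},\qquad \varphi_r[p,q,z]=\sum_{\lambda+\mu+\nu=r+2}p^{-\lambda}q^{-\mu}z^{-\nu},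
\]
with $\lambda,\mu,\nu\ge1$. For $r=0$ both sums are empty and both differences are $0$. For $r\ge1$ put $u=1/l$ and $v=1/z$. Then $u-v=-(l-z)uv$, and $u^r-v^r=(u-v)\sum_{\lambda+\nu=r+1}u^{\lambda-1}v^{\nu-1}$ gives the first formula. The second follows from $\varphi_r[p,q,z]=-\sum_{\rho+\nu=r+1}\varphi_\rho[p,q]\,z^{-\nu}$ and the first formula applied to each $\varphi_\rho[p,q]$.

Take $r=d-2$. By linearity $\xi[l,z]=(l-X)+z-Y\sum_{\lambda+\nu=d-1}l^{-\lambda}z^{-\nu}$. Divide by $l-X$ and put $a=\lambda+1$; then $2\le a\le d-1$ and $\nu=d-a$, and the result is $M(l)$. Likewise $\xi[p,q,z]=1+Y\sum_{\lambda+\mu+\nu=d}p^{-\lambda}q^{-\mu}z^{-\nu}$. Divide by $(p-X)\,q(q-X)$ and put $a=\lambda+1$, $b=\mu+2$; then $a\ge2$, $b\ge3$ and $\nu=d+3-a-b\ge1$, and the result is $E(p,q)$.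

Finally, $|\xi(l)|\ge\frac78l^2-|Y|\ge\frac78l^2-\frac1{64}\ge\frac12l^2$, and
\[
|\xi(z)|\ge|z|(|z|-|X|)-|Y||z|^{2-d}=\tfrac1{32}-\tfrac1{64}>0.\qedhere
\]
\end{proof}

For $d=3$, the case needed in Theorem~\ref{thm:three}, the function is $\xi(t)=t(t-X)+Y/t$, with $\xi[l,z]=l+z-X-\frac{Y}{lz}$ and $\xi[p,q,z]=1+\frac{Y}{pqz}$. The two terms of $\xi[p,q,z]$ are the two sums in $\mathcal{R}_{n,s}$, and the minus sign in $\xi[l,z]$ is the source of $(-1)^j$.

\begin{proof}[Proof of Theorem~\ref{thm:d}]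
Fix a point of the torus \eqref{eq:torus}. The product $\Pi=\prod_{l\ge1}A(l)$ converges because $\sum_l|Yw_d(l)|<\infty$, which uses $d\ge2$, and $A(l)\ne0$ for all $l$ by Lemma~\ref{lem:xi}. Hence $\prod_{l<p}A(l)\prod_{l>q}A(l)=\Pi/\prod_{p\le l\le q}A(l)$ and $\prod_{l\ne q}A(l)=\Pi/A(q)$. Lemma~\ref{lem:xi} gives
\[
\frac{M(l)}{A(l)}=\frac{l\,\xi[l,z]}{\xi(l)}=\kappa_l,\qquad
\frac{E(p,q)}{A(p)A(q)}=\frac{p\,\xi[p,q,z]}{\xi(p)\xi(q)},
\]
and $q(q-z)(q-X)A(q)=(q-z)\xi(q)$. Since $F$ converges absolutely, it is the limit of its partial sums over $q\le N$, and therefore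
\[
F=\Pi\cdot\lim_{N\to\infty}\sum_{1\le p<q\le N}\frac{p\,\xi[p,q,z]}{\xi(p)\xi(q)}\prod_{p<l<q}\kappa_l,\qquad G=\Pi\cdot\sum_{q\ge1}\frac1{(q-z)\xi(q)}.
\]
The hypotheses of Proposition~\ref{prop:sum} hold by Lemma~\ref{lem:xi}, so $F=G$ at every point of the torus.

The absolute value of each term of the triple series in Lemma~\ref{lem:expand} is constant on the torus, so these series converge uniformly there and may be integrated term by term. Multiply $F-G=0$ by $X^{-m}Y^{-n}z^{3-s}$ and average over the arguments of $X$, $Y$ and $z$. Every nonconstant monomial has average $0$, and what remains is $f(m,n,s)-g(m,n,s)=0$. This holds for all $m,n\ge0$ and $s\in\mathbb{Z}$, which is the theorem.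
\end{proof}

The threshold $s=3$ comes from the shape of Proposition~\ref{prop:sum}. Its right side, multiplied by $\Pi$, contains the factor $\frac{1}{q(q-z)(q-X)}$, whose expansion in $z$ starts with $w_3(q)$. The left side has negative powers of $z$ term by term, and since the right side has none, they cancel; this cancellation is the statement for $s\le2$. Together with Section~\ref{sec:dual}, this completes the proof of Theorem~\ref{thm:three}.

\begin{thebibliography}{9}

\bibitem{HMOS}
Minoru Hirose, Hideki Murahara, Tomokazu Onozuka, Nobuo Sato,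
\emph{Linear relations of Ohno sums of multiple zeta values},
arXiv:1910.07740 (2019).

\bibitem{Ohno}
Y. Ohno, J. Number Theory \textbf{74} (1999), 39--43.

\end{thebibliography}
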